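# Centers as fixed rings of semisimple Hopf actions on PI Artin–Schelter regular algebras

Throughout, $\Bbbk$ is a field of characteristic $0$, algebras are $\Bbbk$-algebras, $\otimes=\otimes_\Bbbk$, and $Z(A)$ is the center of $A$. An overline $\bar{\Bbbk}$ means algebraic closure. Hopf algebras are finite-dimensional, with counit $\varepsilon$, antipode $S$ and Sweedler notation $\Delta(h)=\sum h_1\otimes h_2$.

## 1. Artin–Schelter regular algebras and ozone groups

**Definition (AS Gorenstein, AS regular).** A connected graded algebra $A$ is *Artin–Schelter Gorenstein* if it has injective dimension $d<\infty$ on both sides and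
$$\operatorname{Ext}^i_A({}_A\Bbbk,{}_AA)\cong\operatorname{Ext}^i_A(\Bbbk_A,A_A)\cong\delta_{id}\,\Bbbk(\mathfrak l)$$
for some integer $\mathfrak l$. It is *AS regular* of dimension $d$ if moreover it has finite global dimension and finite Gelfand–Kirillov (GK) dimension.

*Example.* For $A=\Bbbk[x]$, the resolution $0\to A\xrightarrow{x}A\to\Bbbk\to0$ gives $\operatorname{Ext}^1(\Bbbk,A)\cong\Bbbk$ up to shift and no other Ext, so $\Bbbk[x]$ is AS regular of dimension $1$. The algebra $\Bbbk[x]/(x^2)$ is self-injective with $\operatorname{Hom}(\Bbbk,A)=\Bbbk x$. So it is AS Gorenstein with $d=0$, but its global dimension is infinite and it is not AS regular.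

An algebra is *PI* if it satisfies a polynomial identity. We quote: every noetherian PI AS regular algebra is a domain and is a finitely generated module over its center $Z$. Its *rank* is $\operatorname{rk}_Z(A)=\dim_K(A\otimes_ZK)$ with $K=\operatorname{Frac}Z$. The algebra $A\otimes_ZK$ is a finite-dimensional domain over $K$, hence a division algebra. Its center is $K$, so the rank is a square $n^2$, and $n$ is called the *PI degree*.

**Definition (skew polynomial ring).** This is $\Bbbk\langle x_1,\dots,x_m\rangle/(x_jx_i-p_{ij}x_ix_j)$ with $p_{ij}\in\Bbbk^*$, $p_{ii}=1$, $p_{ij}p_{ji}=1$.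

*Example.* $\Bbbk_q[x,y]=\Bbbk\langle x,y\rangle/(xy-qyx)$. For $q=-1$ the center is $\Bbbk[x^2,y^2]$, and $1,x,y,yx$ is a basis over it, so the rank is $4$.

**Definition (ozone group).** For an algebra $A$ with center $Z$, $\operatorname{Oz}(A)=\operatorname{Aut}_{Z\text{-alg}}(A)$ is the group of algebra automorphisms of $A$ that fix $Z$ pointwise.

*Example.* Let $A=\Bbbk_{-1}[x,y]$ and $\varphi\in\operatorname{Oz}(A)$. Then $\varphi(x)^2=x^2$. Since $A$ is a graded domain, the top and the bottom homogeneous components of $\varphi(x)$ have squares that are the top and bottom components of $x^2$. So both have degree $1$, and $\varphi(x)=\alpha x+\beta y$. Now $(\alpha x+\beta y)^2=\alpha^2x^2+\beta^2y^2$ forces $\alpha=\pm1$, $\beta=0$. The same holds for $y$. So $\operatorname{Oz}(A)=\{x\mapsto\pm x,\ y\mapsto\pm y\}\cong(\mathbb Z/2)^2$, and its fixed ring is $\Bbbk[x^2,y^2]=Z(A)$.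

We quote three more facts. They are used only for Theorem C below. For a noetherian PI AS regular algebra $A$ with center $Z$,

1. $1\le|\operatorname{Oz}(A)|\le\operatorname{rk}_Z(A)$; in particular $\operatorname{Oz}(A)$ is finite;
2. if $A$ is a skew polynomial ring, then $A^{\operatorname{Oz}(A)}=Z(A)$;
3. if $A$ is not a skew polynomial ring, then $A^{\operatorname{Oz}(A)}\ne Z(A)$.

## 2. Hopf actions, inner-faithfulness and quantum thickenings

Let $H$ be a semisimple Hopf algebra *acting* on $A$. This means that $A$ is an $H$-module with $h(ab)=\sum(h_1a)(h_2b)$ and $h(1)=\varepsilon(h)1$. No compatibility with a grading of $A$ is required. The fixed ring is $A^H=\{a: ha=\varepsilon(h)a\ \text{for all } h\in H\}$. The group $G(H)$ of grouplike elements acts by algebra automorphisms.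

We use the theorem of Larson and Radford: in characteristic $0$, a finite-dimensional Hopf algebra is semisimple if and only if its dual is, if and only if $S^2=\mathrm{id}$. Hence semisimplicity is preserved by field extension.

*Two standard sources of actions.* If $H=\Bbbk G$, an action is a homomorphism from $G$ to the automorphism group of $A$. If $H=\Bbbk^\Lambda$ is the algebra of functions on a finite group $\Lambda$, with basis of delta functions $p_g$, an action is a grading $A=\bigoplus_{g\in\Lambda}A_g$, where $p_g$ projects to $A_g$. Indeed $\Delta(p_g)=\sum_{kl=g}p_k\otimes p_l$ says exactly that $A_kA_l\subseteq A_{kl}$.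

**Definition (inner-faithful).** The action is *inner-faithful* if no nonzero Hopf ideal of $H$ annihilates $A$.

*Example.* For $H=\Bbbk G$ this says that $G$ acts faithfully. Indeed, if $J$ is a Hopf ideal of $\Bbbk G$, the quotient is spanned by the images of elements of $G$. These are grouplike, and distinct grouplikes are linearly independent. So the quotient is $\Bbbk[G/N]$ for a normal subgroup $N$, and $J$ annihilates $A$ exactly when $N$ acts trivially.

*Example.* An inner-faithful action need not be faithful. Grade $M_3(\Bbbk)$ by $S_3$, letting $E_{ij}$ have degree $g_i^{-1}g_j$, where $g_1=1$, $g_2=(12)$, $g_3=(123)$. Since $E_{ij}E_{jl}=E_{il}$, this is a grading. Composing permutations from right to left, $g_2^{-1}g_3=(12)(123)=(23)$, so the degrees that occur are $1,(12),(23),(123),(132)$. Thus $p_{(13)}\in\Bbbk^{S_3}$ annihilates $M_3(\Bbbk)$. But the degrees that occur generate $S_3$, and Lemma 1 below shows that the action is inner-faithful.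

**Definition (quantum thickening).** Let a group $G$ act faithfully on $A$ and let a semisimple Hopf algebra $H$ act inner-faithfully on $A$. The $H$-action is a *quantum thickening* of the $G$-action if there is a group isomorphism $G\to G(H)$ that preserves the actions on $A$.

*Example.* $H=\Bbbk G$, for $G$ finite, is always a quantum thickening of $G$. Here is one that is not a group algebra. Let $\Bbbk=\mathbb R$ and $A=\mathbb R\langle u,v\rangle/(u^2+v^2)$. In $\bar A=A\otimes\mathbb C$ put $x=u+iv$, $y=u-iv$. Then $xy+yx=2(u^2+v^2)=0$, so $\bar A=\mathbb C_{-1}[x,y]$. The algebra $A$ is noetherian because a chain of one-sided ideals is stationary if it is so after $\otimes\,\mathbb C$. It is PI as a subring of $\bar A$. It is AS regular because the length of the minimal resolution of the trivial module, the Ext groups and the Hilbert series are unchanged by $\otimes\,\mathbb C$.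

Let $G=\operatorname{Oz}(\bar A)=\{1,\rho,\tau,\rho\tau\}$ with $\rho(x)=-x$, $\rho(y)=y$, $\tau(x)=x$, $\tau(y)=-y$. Complex conjugation on $\bar A$ fixes $u,v$, so it swaps $x$ and $y$ and conjugates $\rho$ into $\tau$. An element of $\operatorname{Oz}(A)$ extends to an element of $G$ that commutes with complex conjugation, and such elements of $G$ restrict to $A$. So $\operatorname{Oz}(A)=\{1,\rho\tau\}\cong\mathbb Z/2$. Its fixed ring is the even part of $A$, and it contains
$$uv=\tfrac1{4i}(x+y)(x-y)=\tfrac1{4i}(x^2-y^2-2xy),$$
which is not central. Now let $H\subset\mathbb CG$ be the real span of $1,\ \rho\tau,\ \lambda=\rho+\tau,\ \mu=i(\rho-\tau)$. This is the set of elements fixed by the semilinear ring automorphism that conjugates scalars and swaps $\rho$ and $\tau$, so it is a real subalgebra. It is a Hopf algebra, since $S=\mathrm{id}$ and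
$$\Delta(\lambda)=\tfrac12(\lambda\otimes\lambda-\mu\otimes\mu),\qquad \Delta(\mu)=\tfrac12(\lambda\otimes\mu+\mu\otimes\lambda).$$
It is semisimple because $H\otimes_{\mathbb R}\mathbb C=\mathbb CG$ is. Its elements commute with complex conjugation on $\bar A$, so it acts on $A$. For example $\lambda u=0$, $\mu u=2v$, $\mu v=-2u$. A Hopf ideal of $H$ that kills $A$ becomes after $\otimes\,\mathbb C$ a Hopf ideal of $\mathbb CG$ that kills $\bar A$, so it is $0$. The grouplikes of $H$ are the elements of $G$ lying in $H$, namely $1$ and $\rho\tau$. And $A^H\otimes\mathbb C=\bar A^G=Z(\bar A)=Z(A)\otimes\mathbb C$. So $H$ is a quantum thickening of $\operatorname{Oz}(A)$ with $A^H=Z(A)$, although $A^{\operatorname{Oz}(A)}\neq Z(A)$.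

## 3. Is the center always the fixed ring of a thickening? Theorems A–D

The last example shows the phenomenon behind the following question, posed by Kenneth Chan, Jason Gaddis, Robert Won and James J. Zhang in "Ozone groups of Artin–Schelter regular algebras satisfying a polynomial identity", arXiv:2312.13014 (2023). The ozone group may be too small to cut out the center, but perhaps a larger Hopf algebra with the same grouplikes can do it.

**Question.** Given a noetherian PI AS regular algebra $A$, is there a quantum thickening $H$ of $\operatorname{Oz}(A)$ such that $A^H=Z(A)$?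

The answer is no, over every field of characteristic $0$. For $n\ge2$ and $q\in\Bbbk$ a primitive $n$-th root of unity let
$$A_q=\Bbbk\langle x,y,z\rangle/(xz-zx,\ yz-zy,\ xy-qyx-z^2).$$

**Theorem A.** Let $\operatorname{char}\Bbbk=0$. The algebra $A=A_{-1}$ is noetherian PI AS regular of dimension $3$, $\operatorname{rk}_ZA=4$, $\operatorname{Oz}(A)\cong\mathbb Z/2$, and there is no semisimple Hopf algebra $H$ acting on $A$ with $A^H=Z(A)$. In particular no quantum thickening of $\operatorname{Oz}(A)$ has fixed ring $Z(A)$.

**Theorem B.** Let $\Bbbk$ be algebraically closed of characteristic $0$, and $D$ a division algebra of degree $n$ (so $\dim_KD=n^2$) over its center $K\supseteq\Bbbk$. Let $H$ be a semisimple Hopf $\Bbbk$-algebra acting inner-faithfully on $D$ with $D^H=K$. Suppose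

* (i) $n$ is prime, or
* (ii) there is a field $\hat K\supseteq K$ such that $D\otimes_K\hat K$ is a division algebra and every finite Galois extension of $\hat K$ has abelian Galois group.

Then $H\cong\Bbbk G$ with $G$ a finite abelian group of order $n^2$.

**Theorem C.** Let $\operatorname{char}\Bbbk=0$, let $A$ be noetherian PI AS regular, $\bar A=A\otimes\bar\Bbbk$, and suppose that the quotient division algebra of $\bar A$ satisfies (i) or (ii) (for example $\operatorname{rk}_ZA=p^2$ with $p$ prime). The following are equivalent:

* (a) some semisimple $H$ acts on $A$ with $A^H=Z(A)$;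
* (b) some quantum thickening $H$ of $\operatorname{Oz}(A)$ has $A^H=Z(A)$;
* (c) $\bar A$ is a skew polynomial ring.

If $\Bbbk=\bar\Bbbk$, an inner-faithful $H$ as in (a) is necessarily $\Bbbk\operatorname{Oz}(A)$.

**Theorem D.** For every $n\ge2$ and every $\Bbbk\ni q$, the algebra $A_q$ is noetherian PI AS regular with $\operatorname{rk}_ZA_q=n^2$, and no semisimple Hopf algebra action on $A_q$ has fixed ring $Z(A_q)$.

So there are counterexamples in every PI degree $n\ge2$. Theorem B makes no claim for composite $n$ without hypothesis (ii).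

## 4. Polynomial rings, $\Bbbk_{-1}[x,y]$ and $A_q$ by hand

If $A$ is a commutative polynomial ring, then $Z=A$, $\operatorname{Oz}(A)=1$, and $H=\Bbbk$ works. If $A=\Bbbk_{-1}[x,y]$, then $H=\Bbbk(\mathbb Z/2)^2$ works by Section 1. The next candidate is a deformation of $\Bbbk_{-1}[x,y]$ that has lost part of its symmetry. That is $A_{-1}$, with $xy+yx=z^2$. We study all $A_q$ at once.

**Lemma 1 (ring theory of $A_q$).** $A_q$ is a noetherian PI domain, AS regular of dimension $3$, with $Z(A_q)=\Bbbk[x^n,y^n,z]$ and $\operatorname{rk}_ZA_q=n^2$.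

**Step 1: regularity.** The purpose is to write $A_q$ as an Ore extension. On $R=\Bbbk[y,z]$ let $\sigma(y)=qy$, $\sigma(z)=z$. We want a map $\delta$ with $\delta(y)=z^2$, $\delta(z)=0$ and $\delta(rs)=\sigma(r)\delta(s)+\delta(r)s$. Such a map is the same as an algebra map $r\mapsto\begin{pmatrix}\sigma(r)&\delta(r)\\0&r\end{pmatrix}$ from $R$ to $M_2(R)$. It exists because the images $\begin{pmatrix}qy&z^2\\0&y\end{pmatrix}$ and $\begin{pmatrix}z&0\\0&z\end{pmatrix}$ of $y$ and $z$ commute. So $A_q=R[x;\sigma,\delta]$, with $xr=\sigma(r)x+\delta(r)$, is a noetherian graded domain with basis $y^iz^jx^l$ and GK dimension $3$. Its global dimension is at most $3$ (McConnell–Robson, 7.5.3).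

We need $\operatorname{Ext}(\Bbbk,A_q)$. Rees' lemma says: if $t\in A$ is homogeneous of positive degree, regular and normal ($tA=At$), then $\operatorname{Ext}^i_A(\Bbbk,A)\cong\operatorname{Ext}^{i-1}_{A/(t)}(\Bbbk,A/(t))$ up to shift, on each side; the twist by a graded automorphism that normality brings in does not change $\Bbbk$. The element $z$ is central and regular with $A_q/(z)=\Bbbk_q[x,y]$, where $y$ is normal and regular with quotient $\Bbbk[x]$. Applying the lemma twice, $\operatorname{Ext}^i_{A_q}(\Bbbk,A_q)\cong\operatorname{Ext}^{i-2}_{\Bbbk[x]}(\Bbbk,\Bbbk[x])=\delta_{i3}\Bbbk$ up to shift, on both sides. So the injective dimension, at most the global dimension, is $3$, and $A_q$ is AS regular of dimension $3$.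

**Step 2: a polynomial central subring.** The purpose is to see that $A_q$ is finite over something central. With $[i]=1+q+\dots+q^{i-1}$ we have
$$x^iy=q^iyx^i+[i]z^2x^{i-1},\qquad xy^j=q^jy^jx+[j]z^2y^{j-1}.$$
For the first formula, $x\cdot x^iy=q^i(qyx+z^2)x^i+[i]z^2x^i=q^{i+1}yx^{i+1}+[i+1]z^2x^i$. For the second, $xy^j\cdot y=q^jy^j(qyx+z^2)+[j]z^2y^j$. As $[n]=0$ and $q^n=1$, the elements $a=x^n$, $b=y^n$ are central. From the basis $y^iz^jx^l$ we read off that $R_0=\Bbbk[a,b,z]$ is a polynomial ring and that $A_q$ is free over it with basis $y^jx^i$, $0\le i,j<n$. In particular $A_q$ is PI.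

**Step 3: the center.** The purpose is to show that nothing outside $R_0$ is central. Put $w=xy-yx=(q-1)yx+z^2\neq0$. Then
$$wy=y\big((q-1)xy+z^2\big)=y\big((q-1)(qyx+z^2)+z^2\big)=q\,yw,$$
and in the same way $xw=\big((q-1)xy+z^2\big)x=q\,wx$. Let $K_0=\operatorname{Frac}R_0$ and $D=A_q\otimes_{R_0}K_0$. This is a domain of dimension $n^2$ over $K_0$, hence a division ring. Conjugation by $w$ multiplies $w^iy^j$ by $q^j$, and conjugation by $y$ multiplies it by $q^{-i}$. For $0\le i,j<n$ these pairs of eigenvalues are distinct and the $w^iy^j$ are nonzero, so they form a $K_0$-basis of $D$. The centralizer of $\{w,y\}$ is the joint eigenspace for $(1,1)$, which is $K_0$. Hence $Z(D)=K_0$ and $Z(A_q)=A_q\cap K_0$. This ring is integral over $R_0$ because $A_q$ is finite over $R_0$, and $R_0$ is integrally closed. So $Z(A_q)=R_0$. $\square$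

**Lemma 2 (ozone group of $A_q$).** $\operatorname{Oz}(A_q)=\{(x,y,z)\mapsto(\alpha x,\alpha^{-1}y,z):\alpha^n=1\}\cong\mathbb Z/n$, and
$$yx\in A_q^{\operatorname{Oz}(A_q)}\setminus Z(A_q).\tag{1}$$

*Proof.* Let $\varphi\in\operatorname{Oz}(A_q)$. Then $\varphi(z)=z$ and $\varphi(x)^n=x^n$. Comparing top and bottom components in the graded domain $A_q$, $\varphi(x)$ is homogeneous of degree $1$, so $\varphi(x)=\alpha x+\beta y+\gamma z$. Modulo $z$ we are in $\Bbbk_q[x,y]$. The $q$-binomial coefficients $[n]!/([k]![n-k]!)$ with $0<k<n$ vanish, as $[n]=0$ and $[j]\ne0$ for $0<j<n$. So $(\alpha x+\beta y)^n=\alpha^nx^n+\beta^ny^n$, which gives $\alpha^n=1$ and $\beta=0$. Now $(\alpha x+\gamma z)^n=x^n$ in a commutative polynomial ring, and the coefficient $n\alpha^{n-1}\gamma$ of $x^{n-1}z$ is $0$, so $\gamma=0$. In the same way $\varphi(y)=\alpha'y$. Applying $\varphi$ to $xy-qyx=z^2$ gives $\alpha\alpha'=1$. Conversely these maps respect the relations and fix $x^n,y^n,z$. All of them fix $yx$, and $x(yx)-(yx)x=wx=(q-1)yx^2+z^2x\neq0$. $\square$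

For $n=2$ the algebra $A_{-1}$ has basis $1,x,y,yx$ over its center $Z$. The nontrivial ozone automorphism negates $x$ and $y$, so the fixed ring is $Z\oplus Z\,yx$. It has rank $2$ over $Z$. So group algebras do not work, and a group acting on $A_{-1}$ trivially on $Z$ has nothing more to offer.

One is tempted to treat a general $H$ as we treated $\varphi$: find all possible values $hx$ from $x^2\in Z$. This stops at once. If $h$ is not grouplike, then $h(x^2)=\sum(h_1x)(h_2x)$ is not $(hx)^2$, and no single element $hx$ satisfies an equation. Nor must $hx$ have bounded degree, since $H$ need not respect the grading. What survives is the whole matrix of coefficients, and for this we move to a place where $A$ is a matrix algebra.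

## 5. Hopf subalgebras, scalar extension, quotient division algebras and traces

**Lemma 3.** Let $H$ be semisimple and act on $M$, let $I=\operatorname{ann}_H(M)$, and let $C=I^\perp\subseteq H^*$. The action is inner-faithful if and only if $C\cup S^*(C)$ generates $H^*$ as an algebra. Inner-faithfulness is preserved by $\otimes\,E$ for a field $E\supseteq\Bbbk$. Every action factors through an inner-faithful action of a semisimple Hopf quotient with the same fixed ring.

*Proof.* $I$ is a two-sided ideal, so $C$ is a subcoalgebra. It contains $\varepsilon$ when $M$ is a nonzero algebra, as $h1=\varepsilon(h)1$. Hopf ideals $J\subseteq I$ correspond to Hopf subalgebras $J^\perp\supseteq C$. So the action is inner-faithful if and only if $H^*$ is the only Hopf subalgebra containing $C$. The smallest one is the subalgebra generated by $C\cup S^*(C)$, because products of subcoalgebras are subcoalgebras and $S^*$ is an anti-automorphism with square the identity.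

If $\sum h_i\otimes e_i\in H\otimes E$ with the $e_i$ linearly independent annihilates $M\otimes E$, then $\sum h_im\otimes e_i=0$ for all $m\in M$, so all $h_i\in I$. Thus $\operatorname{ann}_{H\otimes E}(M\otimes E)=I\otimes E$, whose orthogonal is $C\otimes E$. If $C\cup S^*(C)$ generates $H^*$, it generates $H^*\otimes E$ over $E$.

The sum of all Hopf ideals contained in $I$ is a Hopf ideal $J$. The quotient $H/J$ is semisimple and acts with the same fixed ring. A Hopf ideal of $H/J$ that kills $M$ pulls back to a Hopf ideal of $H$ inside $I$, hence inside $J$. $\square$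

In the example of Section 2, $C\subseteq(\Bbbk^{S_3})^*=\Bbbk S_3$ is the span of the degrees that occur, and these generate $S_3$, so that action is indeed inner-faithful.

**Lemma 4.** (1) For a field $E\supseteq\Bbbk$, $(A\otimes E)^{H\otimes E}=A^H\otimes E$ and $Z(A\otimes E)=Z(A)\otimes E$.

(2) Let $A$ be a domain finite over its center $Z$, let $K=\operatorname{Frac}Z$ and $D=A\otimes_ZK$, and let $H$ act on $A$ with $Z\subseteq A^H$. Then $H$ acts $K$-linearly on the division algebra $D$, whose center is $K$, and $\operatorname{ann}_HA=\operatorname{ann}_HD$. If $A^H=Z$, then $D^H=K$.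

*Proof.* (1) $A^H$ is the kernel of $a\mapsto(h_sa-\varepsilon(h_s)a)_s$ for a basis $(h_s)$ of $H$, and kernels commute with $\otimes\,E$. If $\sum a_i\otimes e_i$, with $e_i$ independent, commutes with all $a\otimes1$, then all $a_i$ are central. (2) For $z\in Z$, $h(za)=\sum\varepsilon(h_1)z\,h_2a=z\,h(a)$. So $h$ extends $K$-linearly to $D$, and the module algebra axioms extend. An element $a/s$ of $D$ is central if and only if $a\in Z$. The statements on annihilators and invariants follow from $h(a/s)=h(a)/s$. $\square$

**Lemma 5 (trace invariance).** Let $F\supseteq\Bbbk$ be a field and let $H$ act $F$-linearly on $B=M_n(F)$. Then for $h\in H$ and $a,b\in B$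
$$\operatorname{tr}(ha)=\varepsilon(h)\operatorname{tr}(a),\qquad\operatorname{tr}((ha)b)=\operatorname{tr}(a\,(S(h)b)).\tag{2}$$

*Proof.* Let $L_a$ be left multiplication by $a$. As operators on $B$, $L_{ha}=\sum h_1L_aS(h_2)$, since
$$\sum h_1\big(a\,(S(h_2)b)\big)=\sum(h_1a)(h_2S(h_3)b)=(ha)b .$$
Since $S^2=\mathrm{id}$, $\sum S(h_2)h_1=S\big(\sum S(h_1)h_2\big)=\varepsilon(h)$. Hence $\operatorname{Tr}(L_{ha})=\operatorname{Tr}\big(L_a\sum S(h_2)h_1\big)=\varepsilon(h)\operatorname{Tr}(L_a)$. As $\operatorname{Tr}(L_a)=n\operatorname{tr}(a)$, the first formula follows. Applying it to the elements below,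
$$\operatorname{tr}((ha)b)=\sum\operatorname{tr}\big((h_1a)(h_2S(h_3)b)\big)=\sum\operatorname{tr}\big(h_1(a\,(S(h_2)b))\big)=\operatorname{tr}(a\,(S(h)b)).\qquad\square$$

## 6. Coefficients of a Hopf action on $2\times2$ matrices commute: Theorem A

**Proposition 6.** Let $\Bbbk$ be algebraically closed of characteristic $0$, $A$ a domain finite over its center $Z$ with $\operatorname{rk}_ZA=4$, and $H$ a semisimple Hopf algebra acting inner-faithfully on $A$ with $Z\subseteq A^H$. Then $H=\Bbbk G(H)$ is a group algebra.

The plan is to show that $H^*$ is commutative. It is generated by matrix coefficients of the action, and on $M_2$ those coefficients obey the laws of the cross product.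

**Step 1: relations between coefficients.** The purpose is to translate the module algebra axiom into equations in a dual Hopf algebra. Let $D$ be as in Lemma 4(2), $F=\overline K$, $B=D\otimes_KF\cong M_2(F)$, $H_F=H\otimes F$. By (2), the space $U\subset B$ of trace-zero matrices is $H_F$-stable. Let $s_1,s_2,s_3$ be the Pauli basis of $U$:
$$s_js_l=\delta_{jl}+\iota\sum_r\epsilon_{jlr}s_r,\qquad\iota^2=-1,$$
where $\epsilon_{jlr}$ is the sign symbol. Write $h\,s_j=\sum_ia_{ij}(h)s_i$ with $a_{ij}\in H_F^*$. Then
$$h(s_js_l)=\sum_{i,m}(a_{ij}a_{ml})(h)\,s_is_m=\sum_{i,m}(a_{ij}a_{ml})(h)\Big(\delta_{im}+\iota\sum_p\epsilon_{imp}s_p\Big),$$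
while the left side is also $\delta_{jl}\varepsilon(h)+\iota\sum_{r,p}\epsilon_{jlr}a_{pr}(h)s_p$. Comparing coefficients, in the algebra $H_F^*$, whose unit is $\varepsilon$,
$$\sum_ia_{ij}a_{il}=\delta_{jl}1,\qquad\sum_{i,m}\epsilon_{imp}\,a_{ij}a_{ml}=\sum_r\epsilon_{jlr}\,a_{pr}.\tag{3}$$

**Step 2: the antipode transposes.** The purpose is to gain a second family of relations from the first. Let $M=(a_{ij})$. From $(hg)s_j=h(gs_j)$ we get $a_{ij}(hg)=\sum_ra_{ir}(h)a_{rj}(g)$, so $\Delta(a_{ij})=\sum_ra_{ir}\otimes a_{rj}$, and hence $M\,S^*(M)=1$. The first relation in (3) is $M^TM=1$. So $M^T=M^TM\,S^*(M)=S^*(M)$, that is, $S^*(a_{ij})=a_{ji}$.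

**Step 3: the coefficients commute.** Add the second relation in (3) for $(j,l)$ to the one for $(l,j)$. The right sides cancel, so $\sum_{i,m}\epsilon_{imp}(a_{ij}a_{ml}+a_{il}a_{mj})=0$ for each $p$. For $i\ne m$, taking $p$ to be the third index, this reads $a_{ij}a_{ml}-a_{mj}a_{il}+a_{il}a_{mj}-a_{ml}a_{ij}=0$, that is
$$[a_{ij},a_{ml}]=[a_{mj},a_{il}]\quad\text{for all }i,j,m,l,\tag{4}$$
the case $i=m$ being trivial. Apply $S^*$, which reverses products and transposes indices: $-[a_{ji},a_{lm}]=-[a_{jm},a_{li}]$. Renaming indices,
$$[a_{ij},a_{ml}]=[a_{il},a_{mj}]\quad\text{for all }i,j,m,l.\tag{5}$$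
By (4) and (5),
$$[a_{ij},a_{ml}]=[a_{mj},a_{il}]=-[a_{il},a_{mj}]=-[a_{ij},a_{ml}].$$
So all commutators vanish.

**Step 4: back to $H$.** The purpose is to descend from $F$ to $\Bbbk$. Some care is needed: $B$ is $D\otimes_KF$, not $D\otimes_\Bbbk F$, so Lemma 3 does not compute its annihilator. Let $I_F=\operatorname{ann}_{H_F}(B)$. As $B=F\oplus U$, $I_F^\perp=\operatorname{span}_F\{\varepsilon,a_{ij}\}$. Since $\Bbbk$ is algebraically closed, $H\cong\prod_sM_{d_s}(\Bbbk)$, and the ideals of $H_F\cong\prod_sM_{d_s}(F)$ are products of blocks, hence extended from $H$. So $I_F=I\otimes F$ with $I=I_F\cap H=\operatorname{ann}_H(B)=\operatorname{ann}_H(D)=\operatorname{ann}_H(A)$. With $C=I^\perp$ we get $C\otimes F=\operatorname{span}_F\{\varepsilon,a_{ij}\}$. So the elements of $C$ commute, and $S^*(C)=C$ by Step 2. By Lemma 3, $C$ generates $H^*$, so $H^*$ is commutative. By Larson–Radford it is semisimple, so $H^*\cong\Bbbk^G$ as an algebra, where $G=\operatorname{Alg}(H^*,\Bbbk)=G(H)$. Thus $H$ has the basis $G(H)$, and $H=\Bbbk G(H)$. $\square$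

**Proof of Theorem A.** The ring-theoretic assertions are Lemmas 1 and 2 with $q=-1$, $n=2$. Suppose a semisimple $H$ acts on $A$ with $A^H=Z(A)$. By Lemma 3 we may take the action to be inner-faithful. By Lemmas 3 and 4(1), $H\otimes\bar\Bbbk$ acts inner-faithfully on $\bar A=A\otimes\bar\Bbbk$, which is the algebra $A_{-1}$ over $\bar\Bbbk$, with fixed ring $Z(\bar A)$. By Proposition 6, $H\otimes\bar\Bbbk=\bar\Bbbk G$ for a group $G$. It acts by automorphisms that fix $Z(\bar A)$ pointwise, that is, through $\operatorname{Oz}(\bar A)$. So the fixed ring contains $\bar A^{\operatorname{Oz}(\bar A)}\ni yx$, and $yx\notin Z(\bar A)$ by (1), a contradiction. $\blacksquare$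

This settles the question. The rest of the notes proves Theorems B, D and C.

## 7. Degree $n\ge3$: the grading of $M_3$ by $S_3$, and a Galois group that commutes with $H$

Step 3 above used that $s_js_l+s_ls_j$ is a scalar for trace-zero $2\times2$ matrices. That is what made the symmetrized relation have right side $0$. For $n\ge3$ this is false: $\operatorname{diag}(1,1,-2,0,\dots,0)$ has trace zero and its square is not scalar. The symmetrized relation then has a nonzero right side that is linear in the coefficients, and the comparison of (4) with (5) is gone.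

The difficulty is real. Over an algebraically closed $\Bbbk$, Proposition 6 used about $D$ only the $H$-module algebra $B=D\otimes_KF$. In degree $3$ an argument of that kind would apply to $M_3(\Bbbk)$ with the $S_3$-grading of Section 2. There $H=\Bbbk^{S_3}$ acts inner-faithfully, and $H$ is not a group algebra, because $H^*=\Bbbk S_3$ is not commutative. Since $M_3(\Bbbk)$ is not a division algebra and its invariants are larger than $\Bbbk$, this does not contradict Theorem B. It only tells us to use more than the module algebra structure of the split form.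

What does $B=D\otimes_KF$ forget? The Galois group $\operatorname{Gal}(F/K)$, which acts on $B$ through the second factor, commutes with $H$, and recovers $D$ as its invariants. Look at $D=\operatorname{Frac}\Bbbk_{-1}[x,y]$ with $\Bbbk$ algebraically closed. Put $a=x^2$, $b=y^2$, $X=x/\sqrt a$, $Y=y/\sqrt b$ in $D\otimes_K\overline K$. Then $X^2=Y^2=1$ and $XY=-YX$, so $B_0=\Bbbk\langle X,Y\rangle\cong M_2(\Bbbk)$. The Galois group acts on $B_0$ through the sign changes of $\sqrt a$ and $\sqrt b$, that is, of $X$ and $Y$. The lines spanned by $1,X,Y,XY$ are its weight spaces. Anything commuting with it acts on each line by a scalar, and $H$ acts by characters.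

The proof of Theorem B carries this out in general. First we find an $H$-stable $B_0\cong M_n(\Bbbk)$ inside $B$ (rigidity). Next we show that the Galois group preserves it and acts through a finite group with few invariants (because $D$ is a division algebra). Finally we find inside this finite group an abelian subgroup with only scalar invariants, and read off $H$ from weight lines.

## 8. Rigidity of $H$-module algebra structures on $M_n(\Bbbk)$

In this section and the next $\Bbbk$ is algebraically closed and $H$ is semisimple.

**Lemma 7 (invariant separability element).** Let $H$ act on $M_n(\Bbbk)$ and let $e=\sum e_i\otimes e^i=\frac1n\sum_{i,j}E_{ij}\otimes E_{ji}$. Then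
$$\sum e_ie^i=1,\qquad\sum be_i\otimes e^i=\sum e_i\otimes e^ib,\qquad\sum h_1e_i\otimes h_2e^i=\varepsilon(h)\,e\tag{6}$$
for all $b\in M_n(\Bbbk)$ and $h\in H$.

*Proof.* The first formula is $\frac1n\sum_{i,j}E_{ii}=1$. For the second take $b=E_{kl}$: both sides equal $\frac1n\sum_jE_{kj}\otimes E_{jl}$. For the third, $ne=\sum u_i\otimes v_i$ satisfies $\sum u_i\operatorname{tr}(v_ic)=c$ for all $c$, because $\operatorname{tr}(E_{ji}c)=c_{ij}$. It is the only tensor with this property, as the trace form is nondegenerate and so $u\otimes v\mapsto(c\mapsto u\operatorname{tr}(vc))$ is injective on $M_n\otimes M_n$. By (2),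
$$\sum h_1u_i\operatorname{tr}((h_2v_i)c)=\sum h_1u_i\operatorname{tr}(v_i\,(S(h_2)c))=\sum h_1S(h_2)c=\varepsilon(h)c .$$
So $\sum h_1u_i\otimes h_2v_i=\varepsilon(h)\,ne$. $\square$

For a commutative $\Bbbk$-algebra $R$ let $\mathcal X(R)$ be the set of $R$-linear $H$-module algebra structures $\theta:H\to\operatorname{End}_R(M_n(R))$. In terms of the matrix entries of the $\theta(h_s)$ for a basis $(h_s)$ of $H$, the axioms are polynomial equations. So $\mathcal X$ is an affine $\Bbbk$-scheme of finite type. The group $\mathrm{PGL}_n=\operatorname{Aut}(M_n)$ acts on it by $g\cdot\theta=g\theta g^{-1}$.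

**Proposition 8.** Let $F\supseteq\Bbbk$ be an algebraically closed field. There are finitely many structures $\theta_i\in\mathcal X(\Bbbk)$ such that every element of $\mathcal X(F)$ is $\mathrm{PGL}_n(F)$-conjugate to some $\theta_i\otimes F$.

**Step 1: every tangent vector comes from a derivation.** The purpose is to show that infinitesimally every structure is conjugate to the given one. Let $\theta\in\mathcal X(\Bbbk)$ and write $h$ for $\theta(h)$. A tangent vector is $\theta+t\eta$ with $t^2=0$, so $\eta:H\to\operatorname{End}(M_n(\Bbbk))$ satisfies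
$$\eta_{hg}=\eta_hg+h\eta_g,\qquad\eta_h(ab)=\sum\eta_{h_1}(a)\,h_2(b)+\sum h_1(a)\,\eta_{h_2}(b).$$
We claim that $\eta_h=[\partial,h]$ for some derivation $\partial$ of $M_n(\Bbbk)$.

The first identity says that $\eta$ is a derivation of $H$ into the bimodule $\operatorname{End}(M_n(\Bbbk))$. A semisimple algebra over $\Bbbk=\bar\Bbbk$ is separable, so $\eta$ is inner: $\eta_h=fh-hf$ for some linear $f$. The map $f$ need not be a derivation, and its defect is $c(a,b)=f(ab)-f(a)b-af(b)$. This defect is $H$-equivariant:
$$h\,c(a,b)-\sum c(h_1a,h_2b)=-\eta_h(ab)+\sum\eta_{h_1}(a)h_2(b)+\sum h_1(a)\eta_{h_2}(b)=0 .$$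
Indeed, expanding the left side gives $(hf-fh)(ab)+\sum(fh_1-h_1f)(a)\,h_2(b)+\sum h_1(a)\,(fh_2-h_2f)(b)$. Also $c$ is the negative of the Hochschild coboundary of $f$, so it is a cocycle:
$$a\,c(b,d)-c(ab,d)+c(a,bd)-c(a,b)\,d=0 .\tag{7}$$
We correct $f$ by $g(b)=\sum e_i\,c(e^i,b)$. By equivariance and (6), $h\,g(b)=\sum(h_1e_i)\,c(h_2e^i,h_3b)=\sum e_i\,c(e^i,hb)=g(hb)$, so $g$ commutes with $H$. Put $a=e^i$ in (7), multiply on the left by $e_i$ and sum. By (6), $\sum e_i\,c(e^ib,d)=\sum be_i\,c(e^i,d)=b\,g(d)$. So
$$c(b,d)=b\,g(d)-g(bd)+g(b)\,d .$$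
Hence $\partial=f+g$ satisfies $\partial(bd)-\partial(b)d-b\,\partial(d)=c(b,d)+g(bd)-g(b)d-b\,g(d)=0$. It is a derivation, and $[\partial,h]=[f,h]=\eta_h$.

**Step 2: orbits are open.** The purpose is to pass from tangent vectors to points. Since $\operatorname{Lie}\mathrm{PGL}_n=\operatorname{Der}(M_n)$, Step 1 says that the orbit map $g\mapsto g\cdot\theta$ has differential at $1$ onto $T_\theta\mathcal X$. Let $O$ be the orbit of $\theta$, with its reduced structure; it is smooth and locally closed. The orbit map factors through $O$, so
$$\dim T_\theta\mathcal X\le\dim T_\theta O=\dim O\le\dim_\theta\mathcal X\le\dim T_\theta\mathcal X .$$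
All are equal. So $\mathcal X$ is regular at $\theta$, its local ring there is a domain, and just one irreducible component of $\mathcal X$ passes through $\theta$. It has dimension $\dim O$, and it contains the irreducible closed set $\overline O$ of the same dimension, so it is $\overline O$. Thus $\overline O$ contains a neighborhood of $\theta$, and as $O$ is open in $\overline O$, so does $O$. By homogeneity $O$ is open.

**Step 3: finitely many orbits, also over $F$.** By quasi-compactness finitely many open orbits $\mathrm{PGL}_n\theta_i$ cover $\mathcal X(\Bbbk)$. So the morphism $\bigsqcup_i\mathrm{PGL}_n\to\mathcal X$ of finite type $\Bbbk$-schemes hits every closed point. Its image is constructible, and a nonempty constructible complement would contain a closed point, so the morphism is surjective. Take an $F$-point of $\mathcal X$. The fiber over it is a nonempty $F$-scheme of finite type, hence has an $F$-point. This is an element of $\mathrm{PGL}_n(F)$ that conjugates some $\theta_i\otimes F$ to the given structure. $\square$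

## 9. The Galois group on $B_0$ and weight lines: Theorem B

Let $D,K,H,n$ be as in Theorem B. As $K=D^H$, the action is $K$-linear: $h(\kappa a)=\sum(h_1\kappa)(h_2a)=\kappa\,h(a)$.

In case (ii) replace $(D,K)$ by $(D\otimes_K\hat K,\hat K)$. The new algebra is a division algebra of degree $n$ with center $\hat K$, its $H$-invariants are $D^H\otimes_K\hat K=\hat K$, and its annihilator in $H$ is that of $D$, since as an $H$-module it is a direct sum of copies of $D$. By Lemma 3 the action is still inner-faithful. So in case (ii) we assume that all finite Galois extensions of $K$ are abelian.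

Let $F=\overline K$ and $B=D\otimes_KF\cong M_n(F)$. Then $B^H=D^H\otimes_KF=F$.

**Step 1: a form of $B$ over $\Bbbk$.** The purpose is to replace $B$ by a matrix algebra over $\Bbbk$ with $H$-action. The action on $B$ is an element of $\mathcal X(F)$. By Proposition 8 there is an $H$-stable $\Bbbk$-subalgebra $B_0\subset B$ with $B_0\cong M_n(\Bbbk)$ and $B_0\otimes F=B$. As $B_0^H\otimes F=B^H=F$,
$$B_0^H=\Bbbk .\tag{8}$$

**Step 2: few automorphisms commute with $H$.** The purpose is to show that $\Gamma=\operatorname{Aut}_H(B_0)$ is finite and does not grow over $F$. Let $\mathcal G\subseteq\mathrm{PGL}_n$ be the closed group subscheme of algebra automorphisms of $B_0$ that commute with $H$. Its Lie algebra consists of the $H$-linear derivations $\partial$ of $B_0$. Given such $\partial$, let $u=\sum\partial(e_i)e^i$. Apply $s\otimes r\mapsto\partial(s)r$ to $\sum be_i\otimes e^i=\sum e_i\otimes e^ib$. The left side becomes $\sum\partial(b)e_ie^i+\sum b\,\partial(e_i)e^i=\partial(b)+bu$, the right side $ub$. So $\partial(b)=ub-bu$. By (6) and $H$-linearity, $hu=\sum\partial(h_1e_i)(h_2e^i)=\varepsilon(h)u$.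 So $u\in B_0^H=\Bbbk$ and $\partial=0$. A finite type group scheme over $\Bbbk=\bar\Bbbk$ with zero Lie algebra is a finite disjoint union of copies of $\operatorname{Spec}\Bbbk$. Hence $\mathcal G(F)=\mathcal G(\Bbbk)=\Gamma$ is finite.

**Step 3: the Galois group preserves $B_0$.** Let $\gamma\in\operatorname{Gal}(F/K)$ act on $B$ by $\mathrm{id}\otimes\gamma$. This is a $\Bbbk$-algebra automorphism that commutes with $H$. It is not $F$-linear, so take its restriction to $B_0$ and extend that $F$-linearly to $B_0\otimes F=B$. We get an $F$-algebra endomorphism of $B$. It is an automorphism since $B$ is simple and finite-dimensional, and it commutes with $H$. So it lies in $\mathcal G(F)=\mathcal G(\Bbbk)$ and therefore maps $B_0$ to $B_0$. On $B_0$ it agrees with $\gamma$, so $\gamma(B_0)=B_0$. Restriction gives a homomorphism $c:\operatorname{Gal}(F/K)\to\Gamma$. It is continuous, because a basis of $B_0$ lies in $D\otimes_KL'$ for a finite extension $L'/K$. Its image $\Gamma'$ is the Galois group of a finite Galois extension $L/K$.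

**Step 4: invariants of subgroups of $\Gamma'$.** Here it matters that $D$ is a division algebra. Let $P\le\Gamma'$ and $K'=F^{c^{-1}(P)}$. Then $B_0^P\subseteq B^{\operatorname{Gal}(F/K')}=D\otimes_KK'$. If $D\otimes_KK'$ is a division algebra, then $B_0^P$ is a finite-dimensional $\Bbbk$-algebra without zero divisors, and $\Bbbk$ is algebraically closed. So
$$D\otimes_KK'\ \text{a division algebra}\ \Longrightarrow\ B_0^P=\Bbbk .\tag{9}$$

**Lemma 9 (weight lines).** If $\Gamma$ contains an abelian subgroup $Q$ with $B_0^Q=\Bbbk$, then $H\cong\Bbbk G$ with $G$ abelian of order $n^2$.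

*Proof.* $Q$ is finite abelian, so $B_0=\bigoplus_{\chi\in N}B_\chi$ is the sum of its nonzero weight spaces, and $B_1=\Bbbk$. The trace is $Q$-invariant, since automorphisms of $M_n(\Bbbk)$ are inner. So $\operatorname{tr}(B_\chi B_\psi)=0$ unless $\psi=\chi^{-1}$. By nondegeneracy, for $0\ne u\in B_\chi$ there is $v\in B_{\chi^{-1}}$ with $\operatorname{tr}(uv)\ne0$. As $uv\in B_1=\Bbbk$, it is a nonzero scalar, so $u$ is invertible with $u^{-1}\in B_{\chi^{-1}}$. For $u'\in B_\chi$ we have $u^{-1}u'\in B_1=\Bbbk$, so $B_\chi=\Bbbk u$ is a line. Products of invertible elements are nonzero, so $N$ is a subgroup of $\widehat Q$, and $|N|=\dim B_0=n^2$.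

As $H$ commutes with $Q$, it preserves each line $B_\chi$ and acts on it through an algebra map $\lambda_\chi:H\to\Bbbk$, a grouplike element of $H^*$. From $h(uv)=\sum(h_1u)(h_2v)$ we get $\lambda_{\chi\psi}=\lambda_\chi\lambda_\psi$. If $\lambda_\chi=\varepsilon$, then $B_\chi\subseteq B_0^H=\Bbbk=B_1$ by (8), so $\chi=1$. Thus $\chi\mapsto\lambda_\chi$ is an injective homomorphism.

Both $D$ and $B_0$ span $B$ over $F$, so $\operatorname{ann}_H(D)=\operatorname{ann}_H(B)=\operatorname{ann}_H(B_0)=\bigcap_\chi\ker\lambda_\chi$. Hence $C=\operatorname{span}\{\lambda_\chi\}$. Distinct grouplikes are independent, so $C\cong\Bbbk N$, and it is a Hopf subalgebra. By Lemma 3, $H^*=C\cong\Bbbk N$, so $H\cong\Bbbk^N\cong\Bbbk\widehat N$. $\square$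

**Step 5: end of the proof in case (ii).** Here $\Gamma'=\operatorname{Gal}(L/K)$ is abelian. With $P=\Gamma'$ we have $K'=K$, and (9) gives $B_0^{\Gamma'}=\Bbbk$. Apply Lemma 9 with $Q=\Gamma'$.

**Step 6: end of the proof in case (i), $n=p$ prime.** Now $\Gamma'$ may be nonabelian, and the purpose is to find an abelian subgroup with only scalar invariants. Let $P$ be a Sylow $p$-subgroup of $\Gamma'$. Then $[K':K]=[\Gamma':P]$ is prime to $p$, and a division algebra of degree $p$ remains one over such an extension. By (9), $B_0^P=\Bbbk$.

Write $B_0=\operatorname{End}_\Bbbk(W)$ with $\dim W=p$, so $P\subset\mathrm{PGL}(W)$. Let $\tilde P\subset\mathrm{SL}(W)$ be the preimage of $P$; it is a $p$-group of order $p|P|$. Its commutant in $\operatorname{End}(W)$ is $B_0^P=\Bbbk$, so $W$ is an irreducible representation. Irreducible representations of $p$-groups are monomial: $W$ is induced from a character $\chi$ of a subgroup $N_0\le\tilde P$, of index $\dim W=p$, hence normal. Let $N_0$ act on $w_0$ by $\chi$, choose $t\in\tilde P\setminus N_0$, and put $w_i=t^iw_0$ for $0\le i<p$. This is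 a basis of $W$. As $N_0$ is normal it acts diagonally. As $t^p\in N_0$, $t$ permutes the lines $\Bbbk w_i$, $i\in\mathbb Z/p$, cyclically.

If $N_0$ acted by scalars, then $\tilde P=\langle N_0,t\rangle$ would be abelian, and it could not act irreducibly in dimension $p>1$. So the image of $N_0$ in $\mathrm{PGL}(W)$ is a nontrivial $p$-group. Conjugation by $t$ acts on it through a $p$-group. The number of fixed elements is divisible by $p$, so there is a nontrivial fixed element. Lift it to $m\in N_0$. Then $m$ is diagonal and not scalar, and $tmt^{-1}=\omega m$ with $\omega\in\Bbbk^*$. Let $mw_i=\mu_iw_i$. Evaluating at $w_{i+1}$, which is a multiple of $tw_i$, gives $\mu_i=\omega\mu_{i+1}$ for all $i\in\mathbb Z/p$. Going once around, $\omega^p=1$. As $m$ is not scalar, $\omega\neq1$. So the $\mu_i$ are distinct. A matrix commuting with $m$ is then diagonal, and if it also commutes with $t$, which moves the lines cyclically, it is scalar. So $Q=\langle\operatorname{Ad}_m,\operatorname{Ad}_t\rangle\subseteq P\subseteq\Gamma$ is abelian with $B_0^Q=\Bbbk$. Apply Lemma 9. $\blacksquare$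

## 10. Iterated Laurent series: Theorem D

Lemma 1 gives the ring-theoretic claims. Suppose a semisimple $H$ acts on $A_q$ with fixed ring $Z(A_q)$. As in the proof of Theorem A we may assume that $\Bbbk=\bar\Bbbk$ and that the action is inner-faithful. Let $D$ be the quotient division algebra of $A_q$, with center $K=\Bbbk(a,b,z)$, where $a=x^n$, $b=y^n$.

**Step 1: $D$ as a symbol algebra.** The purpose is to describe $D$ by two generators. From $yx=(w-z^2)/(q-1)$ and $y^jw=q^{-j}wy^j$ we get
$$y^{j+1}x^{j+1}=y^j(yx)x^j=\frac{q^{-j}w-z^2}{q-1}\,y^jx^j ,$$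
hence
$$y^nx^n=\prod_{j=0}^{n-1}\frac{q^{-j}w-z^2}{q-1}=\frac{(-1)^{n-1}(w^n-z^{2n})}{(q-1)^n}.$$
For the last equality, $\prod_j(q^{-j}w-z^2)=\prod_jq^{-j}\cdot\prod_j(w-q^jz^2)$, and the product of all $n$-th roots of unity is $(-1)^{n-1}$. So $v=w^n=z^{2n}+(-1)^{n-1}(q-1)^nab$ lies in $K$, and $K=\Bbbk(v,b,z)$. By Lemma 1, Step 3, $D$ has $K$-basis $w^iy^j$, $0\le i,j<n$, with
$$w^n=v,\qquad y^n=b,\qquad wy=q\,yw .$$

**Step 2: a completion over which $D$ stays a division algebra.** Let $E=\overline{\Bbbk(z)}$ and $\hat K=E((b))((v))\supset K$. Let $\sigma$ be the automorphism $y\mapsto qy$ of $E((y))$, and consider the skew Laurent series ring $E((y))((w;\sigma))$ of series $\sum_{i\ge i_0}f_iw^i$ with $wf=\sigma(f)w$. It is a division ring: after factoring out its leading term, a nonzero series is $1$ plus terms of positive $w$-order, and is inverted by a geometric series. Since $\sigma^n=\mathrm{id}$ and $\sigma$ fixes $E((y^n))$, the subfield $E((y^n))((w^n))$ is central, and it is isomorphic to $\hat K$ by $b\mapsto y^n$, $v\mapsto w^n$. Sorting exponents of $y$ and $w$ modulo $n$,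 the $w^iy^j$, $0\le i,j<n$, form a basis over it. The relations are those of Step 1. Hence $D\otimes_K\hat K\cong E((y))((w;\sigma))$ is a division algebra.

**Step 3: finite Galois extensions of $\hat K$ are abelian.** It suffices to put every finite extension $L$ of $\hat K=M((v))$, $M=E((b))$, inside an abelian one. The integral closure of $M[[v]]$ in $L$ is a complete discrete valuation ring $\mathcal O$ with a residue field $M'$ finite over $M$, a uniformizer $\pi$ and ramification index $m$, and $[L:\hat K]=m[M':M]$. As $M'/M$ is separable, Hensel's lemma lifts a generator and embeds $M'$ in $\mathcal O$ over $M$. Write $v=u\pi^m$ with a unit $u$, and let $\bar u\in M'^*$ be its residue. Then $u/\bar u$ is congruent to $1$ modulo $\pi$, so it has an $m$-th root in $\mathcal O$ by Hensel's lemma in residue characteristic $0$. Absorbing this root into $\pi$ we get $\pi^m=cv$ with $c=\bar u^{-1}\in M'^*$. The polynomial $T^m-cv$ is Eisenstein over $M'[[v]]$, so $M'((v))(\pi)$ has degree $m[M':M]$ over $\hat K$, and $L=M'((v))((cv)^{1/m})$.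

Finite extensions of $E((b))$ are the fields $E((b^{1/r}))$, since $E$ is algebraically closed of characteristic $0$. So $M'=E((b^{1/r}))$, and $c$ is a power of $b^{1/r}$ times a constant in $E^*$ times a series with constant term $1$. The last two factors have $m$-th roots in $M'$. With $r'=rm$ we obtain
$$L\subseteq E((b^{1/r'}))((v^{1/m}))=\hat K(b^{1/r'},v^{1/m}).$$
This is a Kummer extension of $\hat K$, with Galois group inside $\mu_{r'}\times\mu_m$. So a Galois $L$ has abelian Galois group.

**Step 4: conclusion.** By Steps 2 and 3, $D$ satisfies (ii). By Lemma 4(2), $D^H=K$ and $\operatorname{ann}_HD=\operatorname{ann}_HA_q$, so the action on $D$ is inner-faithful by Lemma 3. By Theorem B, $H=\Bbbk G$ for a finite group $G$, which acts on $A_q$ by automorphisms that fix $Z(A_q)$, that is, through $\operatorname{Oz}(A_q)$. So $yx\in A_q^H$, and $yx\notin Z(A_q)$ by (1), a contradiction. $\blacksquare$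

## 11. Skew polynomial rings and their forms: Theorem C

Let $A$ be noetherian PI AS regular with center $Z$.

**Step 1: base change.** The purpose is to see that $\bar A=A\otimes\bar\Bbbk$ is again noetherian PI AS regular, with center $Z\otimes\bar\Bbbk$ and the same rank. A noetherian connected graded algebra is affine: homogeneous generators of the ideal $A_{\ge1}$ generate $A$. Let $a_1,\dots,a_s$ generate $A$ as an algebra and $b_1,\dots,b_r$ as a $Z$-module. Write $1$, the $a_i$ and the products $b_ib_j$ as $Z$-combinations of the $b_k$, and let $Z_0\subseteq Z$ be the subalgebra generated by the finitely many coefficients used. Then $\sum Z_0b_k$ contains $1$ and the $a_i$ and is closed under multiplication, so it is $A$. Thus $A$ is finite over the noetherian ring $Z_0$, so is $Z$, and $Z$ is affine (this is the Artin–Tate lemma).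

So $\bar A$ is finite over the affine commutative algebra $Z\otimes\bar\Bbbk$, hence noetherian and PI. The minimal free resolution of $\Bbbk$ over $A$ has finitely generated terms, and tensoring it with $\bar\Bbbk$ gives the minimal free resolution of $\bar\Bbbk$ over $\bar A$. Its length is the global dimension, so this is preserved, and $\operatorname{Ext}^i_{\bar A}(\bar\Bbbk,\bar A)=\operatorname{Ext}^i_A(\Bbbk,A)\otimes\bar\Bbbk$ on both sides. The GK dimension depends only on the Hilbert series. So $\bar A$ is noetherian PI AS regular, in particular a domain. Its center is $\bar Z=Z\otimes\bar\Bbbk$ by Lemma 4(1). As $\bar A=A\otimes_Z\bar Z$, we have $\bar A\otimes_{\bar Z}\operatorname{Frac}\bar Z=(A\otimes_ZK)\otimes_K\operatorname{Frac}\bar Z$ with $K=\operatorname{Frac}Z$, so the rank is unchanged.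

**Step 2: (b) $\Rightarrow$ (a).** This is immediate, since a quantum thickening is a semisimple Hopf algebra.

**Step 3: (a) $\Rightarrow$ (c).** By Lemma 3 take $H$ inner-faithful. By Lemmas 3 and 4, $H\otimes\bar\Bbbk$ acts inner-faithfully on $\bar A$ with fixed ring $Z(\bar A)$, and inner-faithfully on the quotient division algebra of $\bar A$ with invariants its center. By Theorem B, $H\otimes\bar\Bbbk=\bar\Bbbk G$ with $|G|=n^2=\operatorname{rk}_{Z(\bar A)}\bar A$. The group $G$ acts faithfully on $\bar A$ and fixes $Z(\bar A)$, so $G\hookrightarrow\operatorname{Oz}(\bar A)$. By quoted fact 1 in Section 1, $|\operatorname{Oz}(\bar A)|\le n^2$. So $G=\operatorname{Oz}(\bar A)$ and $\bar A^{\operatorname{Oz}(\bar A)}=Z(\bar A)$. By fact 3, $\bar A$ is a skew polynomial ring. If $\Bbbk=\bar\Bbbk$, this shows $H=\Bbbk\operatorname{Oz}(A)$.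

**Step 4: (c) $\Rightarrow$ (b), construction of $H$.** The idea is that of the real example in Section 2: take the group algebra over $\bar\Bbbk$ and descend it. Let $G=\operatorname{Oz}(\bar A)$. It is finite by fact 1, and $\bar A^G=Z(\bar A)$ by fact 2. Let $\gamma\in\operatorname{Gal}(\bar\Bbbk/\Bbbk)$ act on $\bar A$ by $\mathrm{id}\otimes\gamma$. It preserves $Z(\bar A)=Z\otimes\bar\Bbbk$. So $g\mapsto\gamma g\gamma^{-1}$ is an action on $G$: the map $\gamma g\gamma^{-1}$ is $\bar\Bbbk$-linear and fixes $Z(\bar A)$. It is continuous, because $g$ is determined by the images of finitely many generators of $A$. These images lie in $A\otimes L$ for a finite extension $L/\Bbbk$, and every $\gamma\in\operatorname{Gal}(\bar\Bbbk/L)$ then satisfies $\gamma g\gamma^{-1}=g$.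

The semilinear action $\gamma\cdot\sum c_gg=\sum\gamma(c_g)\,\gamma g\gamma^{-1}$ on $\bar\Bbbk G$ respects all Hopf structure maps. By Galois descent $H=(\bar\Bbbk G)^{\operatorname{Gal}}$ is a Hopf $\Bbbk$-algebra with $H\otimes\bar\Bbbk=\bar\Bbbk G$. It is semisimple, since its radical extends to a nilpotent ideal of $\bar\Bbbk G$. For $h\in H$, $a\in A=\bar A^{\operatorname{Gal}}$ we have $\gamma(ha)=(\gamma\cdot h)(\gamma a)=ha$, so $H$ acts on $A$.

**Step 5: $H$ is a quantum thickening of $\operatorname{Oz}(A)$ with fixed ring $Z$.** A Hopf ideal of $H$ that kills $A$ extends to a Hopf ideal of $\bar\Bbbk G$ that kills $\bar A$. It corresponds to a normal subgroup of $G$ acting trivially, so it is $0$, and the action is inner-faithful. Next, $A^H\otimes\bar\Bbbk=\bar A^G=Z\otimes\bar\Bbbk$ inside $A\otimes\bar\Bbbk$, so $A^H=Z$. Finally, the grouplikes of $H$ are the grouplikes of $\bar\Bbbk G$ that lie in $H$, so $G(H)=G\cap H=G^{\operatorname{Gal}}$. These are the elements of $\operatorname{Oz}(\bar A)$ that commute with $\operatorname{Gal}(\bar\Bbbk/\Bbbk)$. Such an element preserves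 $\bar A^{\operatorname{Gal}}=A$ and restricts to an element of $\operatorname{Oz}(A)$. Conversely every element of $\operatorname{Oz}(A)$ extends $\bar\Bbbk$-linearly to one of them. So $G(H)\cong\operatorname{Oz}(A)$ with the same action on $A$. $\blacksquare$
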